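
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The Barenblatt constant is not optimal for the\\ fractional porous medium equation}


\begin{abstract}
For the equation $u_t+(-\Delta)^{\sigma/2}(u^m)=0$ in $\mathbb R^N$, $0<\sigma<2$, the Barenblatt solution is known to give the best constant in the $L^1$--$L^\infty$ smoothing estimate when $m\le 1$ (and $m$ is above the critical exponent). We show that for $m>1$ it never does: for every $m>1$, $N\ge1$ and $\sigma\in(0,2)$ the best constant is strictly larger than the Barenblatt constant, and data violating the bound with the Barenblatt constant exist arbitrarily close to a point mass. The same construction shows that the Barenblatt solution does not maximize the mass in a ball, the $L^p$ norm, or the Marcinkiewicz norm among solutions of the same mass. The violating data are obtained by cutting the far tail off a Barenblatt solution at a small time $\varepsilon$. For $m>1$ the mass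 of this tail is much larger than $\varepsilon$, while its influence near the origin is only a small fraction of that mass.
\end{abstract}

\section{The question and the answer}

Let $N\ge1$, $0<\sigma<2$, $m>0$, and consider the Cauchy problem
\begin{equation}\label{eq:pde}
u_t+(-\Delta)^{\sigma/2}(u^m)=0\quad\text{in }\mathbb R^N\times(0,\infty),\qquad u(\cdot,0)=u_0\ge0 .
\end{equation}
Put $m_c=(N-\sigma)_+/N$. For $m>m_c$ the numbers
\[
\alpha=\frac{N}{N(m-1)+\sigma},\qquad \beta=\frac{1}{N(m-1)+\sigma}
\]
are positive, and for each $M>0$ there is a \emph{Barenblatt solution}: the nonnegative self-similar solution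
$U_M(x,t)=t^{-\alpha}F_M(|x|t^{-\beta})$ with initial datum $M\delta_0$ and mass $M$. By scaling,
\[
\|U_M(\cdot,t)\|_\infty=C_B\,M^{\sigma\beta}t^{-\alpha},\qquad C_B=C_B(N,\sigma,m)=\|U_1(\cdot,1)\|_\infty .
\]
In the same range it is known that weak solutions with nonnegative $u_0\in L^1(\mathbb R^N)$ are bounded for positive times, with
\begin{equation}\label{eq:smoothing}
\|u(\cdot,t)\|_\infty\le C\,\|u_0\|_1^{\sigma\beta}\,t^{-\alpha}\qquad(t>0)
\end{equation}
for some $C=C(N,\sigma,m)$. Let $C_*$ denote the best (smallest) such constant. Starting from $U_1(\cdot,\varepsilon)$ and letting $\varepsilon\to0$ shows that $C_*\ge C_B$. The question is whether $C_*=C_B$.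

A positive answer is the natural guess. The point mass is the most concentrated datum of given mass, so it should produce the highest peak. For $m=1$ this is a one-line fact: $u(\cdot,t)=U_1(\cdot,t)*u_0$, hence $\|u(\cdot,t)\|_\infty\le\|U_1(\cdot,t)\|_\infty\|u_0\|_1$. In the fast diffusion range $m_c<m\le1$ it is also known that $C_*=C_B$. The proof uses symmetrization and comparison of concentrations, a technique that requires the nonlinearity $A(u)=u^m$ to be concave, or comparable to a concave function. V\'azquez and Volzone \cite{VV} write: ``We do not know how to perform the parabolic comparison in the case of more general $A$, which is not assumed to be concave or comparable to a concave function. In particular, we do not know how to obtain best constants for the FPME with $m>1$. Are they still given by the constant of the Barenblatt solution?'' Here FPME stands for the fractional porous medium equation, that is, \eqref{eq:pde} with $m>1$.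

We do not treat the comparison problem for general $A$. For the $L^1$--$L^\infty$ estimate of the FPME the answer to the final question is negative, for all $m>1$, $N$ and $\sigma$. Call a function \emph{admissible of mass $M$} if it is nonnegative, bounded, compactly supported, radially nonincreasing (that is, radial and nonincreasing in $|x|$), and has integral $M$.

\begin{theorem}\label{thm:A}
Let $m>1$, $N\ge1$, $0<\sigma<2$. For every $t>0$ and $M>0$ there is an admissible $u_0$ of mass $M$ whose solution satisfies
\[
\|u(\cdot,t)\|_\infty>C_B\,M^{\sigma\beta}t^{-\alpha}.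
\]
Such $u_0$ exist in every narrow neighborhood of $M\delta_0$. There is also an admissible $u_0\in C_c^\infty(\mathbb R^N)$ of mass $M$ for which this inequality holds. Consequently $C_B<C_*<\infty$.
\end{theorem}

(Narrow convergence is convergence of integrals against bounded continuous functions.) So, among solutions of mass $M$, the Barenblatt solution is not even a local maximizer of the height at time $t$. With the fast diffusion result quoted above we get a complete classification.

\begin{corollary}
For $m>m_c$, the best constant in \eqref{eq:smoothing} equals $C_B$ if and only if $m\le1$.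
\end{corollary}

The Barenblatt solution also fails to be extremal for other measures of concentration. For $1<p<\infty$ let
$\|f\|_{M^p}=\sup_E|E|^{-1+1/p}\int_E|f|$, the supremum being over measurable sets of finite positive measure.

\begin{theorem}\label{thm:B}
Let $m>1$, $N\ge1$, $0<\sigma<2$ and $M,t>0$.
\begin{enumerate}
\item For every $\rho>0$ there is an admissible $u_0$ of mass $M$ with $\int_{B_\rho}u(x,t)\,dx>\int_{B_\rho}U_M(x,t)\,dx$.
\item For every $1<p<\infty$ there is an admissible $u_0$ of mass $M$ with $\|u(\cdot,t)\|_p>\|U_M(\cdot,t)\|_p$.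
\item For every $1<p<\infty$ there is an admissible $u_0$ of mass $M$ with $\|u(\cdot,t)\|_{M^p}>\|U_M(\cdot,t)\|_{M^p}$.
\end{enumerate}
\end{theorem}

We do not determine the value of $C_*$, nor whether it is attained.

\section{Three small quantities}\label{sec:idea}

This section explains the idea; the proofs start in the next one. Let $U=U_1$. Suppose the bound with $C_B$ were true. Removing an amount $\eta$ of mass from a datum of mass $1$ would then multiply the upper bound for the height by the factor $(1-\eta)^{\sigma\beta}\le 1-c\,\eta$, no matter where the mass is removed. Mass far from the origin should contribute little to the peak, so we would like to remove it there. The point mass has no mass far away, so we first let it evolve for a short time $\varepsilon$, and then cut: for fixed large $R$ take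
\[
\tilde u_0=U(\cdot,\varepsilon)\mathbf 1_{B_R},\qquad \eta=\int_{|x|\ge R}U(x,\varepsilon)\,dx ,
\]
and let $\tilde u$ be the solution with datum $\tilde u_0$. Without the cut the solution would be $U(\cdot,s+\varepsilon)$. Three small quantities compete:
the removed mass $\eta$, which is our gain; the time $\varepsilon$ spent, which lowers the peak; and the influence on the peak of the removed mass.

\paragraph{The borderline case.} Take $N=\sigma=m=1$, where everything is explicit:
$U(x,t)=\frac{t}{\pi(t^2+x^2)}$, $C_B=\frac1\pi$, and $\alpha=\beta=1$. The removed mass is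
\[
\eta=\tfrac2\pi\arctan(\varepsilon/R)\le\frac{2\varepsilon}{\pi R},
\]
and the height of the new solution at the origin at time $1$ is
\[
\tilde u(0,1)=\frac{1}{\pi(1+\varepsilon)}-\int_{|y|\ge R}U(y,1)U(y,\varepsilon)\,dy,\qquad
0\le\int_{|y|\ge R}U(y,1)U(y,\varepsilon)\,dy\le\frac{\eta}{\pi(1+R^2)} .
\]
The influence of the removed mass is indeed only a fraction $O(R^{-2})$ of $\eta$. But the lost time is not negligible: it lowers the peak by the relative amount $\varepsilon/(1+\varepsilon)$, which for small $\varepsilon$ is about $\pi R/2$ times as large as $\eta$. There is no contradiction with $\tilde u(0,1)\le C_B(1-\eta)$, and there must be none, since for $m=1$ the bound is true.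

\paragraph{A nonlinear case.} Keep $N=\sigma=1$ and take $m=2$, so $\alpha=\beta=\sigma\beta=\frac12$. For small $t$ the function $U^2(\cdot,t)$ is nearly a point mass of size $\int U^2=t^{-1/2}I$, with $I=\int F_1(|\xi|)^2d\xi$. Away from the origin, $(-\Delta)^{1/2}$ applied to a unit point mass gives $-\frac{1}{\pi x^2}$, so heuristically
\[
U_t(x,t)\approx\frac{I}{\pi x^2}\,t^{-1/2},\qquad U(x,\varepsilon)\approx\frac{2I}{\pi x^2}\,\varepsilon^{1/2},\qquad \eta\approx\frac{4I}{\pi R}\,\varepsilon^{1/2}.
\]
The high initial peak of $U$ makes the nonlinear diffusion fast: $\int U^m$ blows up as $t\to0$, and the mass thrown beyond distance $R$ is of order $\varepsilon^{1/2}\gg\varepsilon$. Now compare. The bound with $C_B$ would give $\|\tilde u(\cdot,1)\|_\infty\le C_B(1-\eta)^{1/2}\le C_B(1-\frac\eta2)$, while the uncut solution satisfies $U(0,1+\varepsilon)=C_B(1+\varepsilon)^{-1/2}\ge C_B(1-\frac\varepsilon2)$. Hence cutting the mass $\eta$ at distance at least $R$ would have to lower the peak by at least $\frac{C_B}2(\eta-\varepsilon)\approx\frac{C_B}2\eta$,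 with a proportionality constant that does not decrease with $R$. For large $R$ this is incompatible with the small influence of far mass.

\medskip
In general
\begin{equation}\label{eq:exponents}
\alpha=N\beta,\qquad 1-\alpha(m-1)=\sigma\beta\in(0,1)\qquad\text{for }m>1 ,
\end{equation}
and $\int U^m(\cdot,t)$ is a multiple of $t^{-\alpha(m-1)}$. Integrating over $(0,\varepsilon)$ one expects a tail mass of order at least $\varepsilon^{\sigma\beta}\gg\varepsilon$. To make this a proof we need a lower bound for the tail mass (Lemma~\ref{lem:tail}) and an upper bound for the influence of far mass on the solution near $0$, linear in $\eta$ with a small constant (Lemma~\ref{lem:far}).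

\section{Facts used}

From now on $m>1$, $U=U_1$, $F=F_1$, and $\omega_N=|B_1|$. Balls $B_\rho$ are open and centered at $0$. Norms and integrals of $F$ over subsets of $\mathbb R^N$ refer to the function $x\mapsto F(|x|)=U(x,1)$. For functions $h\in C_b^\infty(\mathbb R^N)$ (smooth, all derivatives bounded) we use
\begin{equation}\label{eq:fraclap}
(-\Delta)^{\sigma/2}h(x)=\frac c2\int_{\mathbb R^N}\frac{2h(x)-h(x+y)-h(x-y)}{|y|^{N+\sigma}}\,dy .
\end{equation}
Here $c=c_{N,\sigma}>0$ is such that $c\int(1-\cos(k\cdot y))|y|^{-N-\sigma}dy=|k|^\sigma$; this integral depends only on $|k|$ and is homogeneous of degree $\sigma$. The numerator in \eqref{eq:fraclap} is in absolute value at most $|y|^2\sup|D^2h|$ and at most $4\sup|h|$, so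
\begin{equation}\label{eq:C2bound}
\|(-\Delta)^{\sigma/2}h\|_\infty\le C_{N,\sigma}\big(\sup|h|+\sup|D^2h|\big).
\end{equation}
If in addition $h\in L^1$ and $(1+|k|^\sigma)\widehat h\in L^1$, then Fourier inversion and Fubini's theorem show that \eqref{eq:fraclap} is, pointwise, the inverse Fourier transform of $|k|^\sigma\widehat h(k)$.

\medskip
\noindent\textbf{(F1)} \cite{PQRV} For $0\le u_0\in L^1(\mathbb R^N)$ there is a unique weak solution $u\ge0$ of \eqref{eq:pde}, with $u\in C([0,\infty);L^1)$, $u^m\in L^2_{\mathrm{loc}}((0,\infty);\dot H^{\sigma/2})$ and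
\[
\iint u\,\varphi_t\,dx\,dt=\iint(-\Delta)^{\sigma/4}u^m\,(-\Delta)^{\sigma/4}\varphi\,dx\,dt
\]
for all smooth $\varphi$ with compact support in $\mathbb R^N\times(0,\infty)$. Moreover
$\int(u_1-u_2)_+(t)\le\int(u_{01}-u_{02})_+$ for two solutions, which gives comparison and $L^1$ contraction; and $\|u(t)\|_p\le\|u_0\|_p$ for $1\le p\le\infty$. ``Solution'' always means this weak solution.

\medskip
\noindent\textbf{(F2)} \cite{V} $U_M$ is the unique fundamental solution with mass $M$. The profile $F$ is continuous, bounded, positive, nonincreasing in $r=|x|$, tends to $0$ as $r\to\infty$, and is integrable on $\mathbb R^N$. For each $\varepsilon>0$ the function $U(\cdot,\cdot+\varepsilon)$ is the weak solution with datum $U(\cdot,\varepsilon)\in L^1\cap L^\infty$. In particular $F(0)=C_B$ and $\int F(|x|)\,dx=1$.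

\medskip
\noindent\textbf{(F3)} If $u$ is a solution and $A,b>0$, then $\hat u(x,t)=A\,u(bx,A^{m-1}b^\sigma t)$ is a solution: both terms of the equation acquire the factor $A^mb^\sigma$. Given $\mu,\tau>0$, the choice
\begin{equation}\label{eq:Ab}
b=(\tau\mu^{1-m})^\beta,\qquad A=\mu\,b^N
\end{equation}
makes the mass factor $Ab^{-N}$ equal to $\mu$ and the time factor $A^{m-1}b^\sigma=\mu^{m-1}b^{N(m-1)+\sigma}$ equal to $\tau$. The quotient $\|u(t)\|_\infty\,t^\alpha\,\|u_0\|_1^{-\sigma\beta}$ is invariant: its value for $\hat u$ at time $t$ is its value for $u$ at time $\tau t$ multiplied by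
$A^{1-\alpha(m-1)-\sigma\beta}\,b^{-\sigma\alpha+N\sigma\beta}$, and this factor is $1$ by \eqref{eq:exponents}. By uniqueness of the fundamental solution, the rescaling turns $U_1$ into $U_\mu$.

\section{How much mass jumps far away}

The test functions below do not have compact support, so we first extend the weak formulation.

\begin{lemma}\label{lem:weak}
Let $v$ be the solution with datum $0\le v_0\in L^1\cap L^\infty$ and let $h\in C_b^\infty(\mathbb R^N)$. For $0\le s_1<s_2$,
\[
\int v(s_2)h\,dx-\int v(s_1)h\,dx=-\int_{s_1}^{s_2}\!\!\int v^m(-\Delta)^{\sigma/2}h\,dx\,ds .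
\]
\end{lemma}

\begin{proof}
First let $h=\psi\in C_c^\infty(\mathbb R^N)$ and test with $\varphi=\psi(x)\vartheta(t)$, $\vartheta\in C_c^\infty(0,\infty)$. By (F1), $v(t)\in L^1\cap L^\infty$, so $v^m(t)\in L^2$; by Plancherel, $\int(-\Delta)^{\sigma/4}v^m\,(-\Delta)^{\sigma/4}\psi=\int v^m(-\Delta)^{\sigma/2}\psi$ for a.e.\ $t$. Thus the continuous function $t\mapsto\int v(t)\psi$ has distributional derivative $-\int v^m(-\Delta)^{\sigma/2}\psi$ on $(0,\infty)$. The derivative is bounded, because $\int v^m\le\|v_0\|_\infty^{m-1}\|v_0\|_1$. The identity follows for $s_1>0$, and for $s_1=0$ by continuity.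

For general $h$ take $\chi\in C_c^\infty$ with $0\le\chi\le1$ and $\chi=1$ near $0$, and put $\psi_n=h\,\chi(\cdot/n)$. These functions and their first and second derivatives are bounded uniformly in $n$, and $\psi_n\to h$ pointwise. By \eqref{eq:C2bound} the functions $(-\Delta)^{\sigma/2}\psi_n$ are uniformly bounded, and they converge pointwise to $(-\Delta)^{\sigma/2}h$ by dominated convergence in \eqref{eq:fraclap}. Since $v(s_i)\in L^1(\mathbb R^N)$ and $v^m\in L^1(\mathbb R^N\times(s_1,s_2))$, dominated convergence gives the identity for $h$.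
\end{proof}

\begin{lemma}[tail mass]\label{lem:tail}
For $R>0$ let $\eta_R(\varepsilon)=\int_{|x|\ge R}U(x,\varepsilon)\,dx$. Then $0<\eta_R(\varepsilon)<1$, $\eta_R(\varepsilon)\to0$ as $\varepsilon\to0$, and there are $c_R,\varepsilon_R>0$ with
\[
\eta_R(\varepsilon)\ge c_R\,\varepsilon^{\sigma\beta}\qquad\text{for }0<\varepsilon<\varepsilon_R .
\]
\end{lemma}

\begin{proof}
By self-similarity $\eta_R(\varepsilon)=\int_{|\xi|\ge R\varepsilon^{-\beta}}F(|\xi|)\,d\xi$; as $F$ is positive and integrable with integral $1$, the first two statements follow.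

For the lower bound we count the mass arriving in $\{|x|\ge R\}$ from the concentrated part near $0$. Take $\psi\in C_b^\infty$ with $0\le\psi\le1$, $\psi=0$ on $B_R$ and $\psi=1$ outside $B_{2R}$. For $|x|\le R/2$ the function $\psi$ vanishes near $x$, so \eqref{eq:fraclap} reads
\[
(-\Delta)^{\sigma/2}\psi(x)=-c\int\frac{\psi(y)}{|x-y|^{N+\sigma}}\,dy\le-c\int_{|y|\ge2R}\frac{dy}{(2|y|)^{N+\sigma}}=:-\kappa<0 ,
\]
where we used $|x-y|\le2|y|$ for $|y|\ge2R$. Everywhere $|(-\Delta)^{\sigma/2}\psi|\le K$ for some $K$. Since $0\le\psi\le\mathbf 1_{\{|x|\ge R\}}$, Lemma~\ref{lem:weak} applied to $U(\cdot,\delta+\cdot)$ gives, for $0<\delta<\varepsilon$,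
\[
\eta_R(\varepsilon)\ge\int U(\varepsilon)\psi-\int U(\delta)\psi\ge\int_\delta^\varepsilon\Big(\kappa\int_{|x|\le R/2}U^m\,dx-K\int_{|x|>R/2}U^m\,dx\Big)dt .
\]
Because $-\alpha m+N\beta=-\alpha(m-1)$, the parenthesis equals
\[
t^{-\alpha(m-1)}\Big(\kappa\int_{|\xi|\le Rt^{-\beta}/2}F^m\,d\xi-K\int_{|\xi|>Rt^{-\beta}/2}F^m\,d\xi\Big).
\]
Let $I=\int F^m\in(0,\infty)$, which is finite as $F$ is bounded and integrable. As $t\to0$ the last parenthesis tends to $\kappa I$, so there is $\varepsilon_R>0$ such that it is at least $\kappa I/2$ for $t<\varepsilon_R$. Integrating, letting $\delta\to0$ and using \eqref{eq:exponents}, we get for $\varepsilon<\varepsilon_R$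
\[
\eta_R(\varepsilon)\ge\frac{\kappa I}{2}\int_0^\varepsilon t^{-\alpha(m-1)}dt=\frac{\kappa I}{2\sigma\beta}\,\varepsilon^{\sigma\beta}.\qedhere
\]
\end{proof}

What we use is the consequence
\begin{equation}\label{eq:ratio}
\frac{\varepsilon}{\eta_R(\varepsilon)}\le c_R^{-1}\,\varepsilon^{1-\sigma\beta}\longrightarrow0\qquad(\varepsilon\to0,\ R\text{ fixed}).
\end{equation}

\begin{remark}
Both hypotheses enter here. The condition $m>1$ is exactly $\sigma\beta<1$. At $m=1$ one has $\sigma\beta=1$ and the ratio $\varepsilon/\eta_R(\varepsilon)$ need not be small, as the first example in Section~\ref{sec:idea} shows; for $m_c<m<1$ one has $\sigma\beta>1$, and a lower bound of order $\varepsilon^{\sigma\beta}$ would not dominate $\varepsilon$. The condition $\sigma<2$ gives $\kappa>0$: the operator sees $\psi$ from a distance, whereas $-\Delta\psi(x)=0$ whenever $\psi$ vanishes near $x$.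
\end{remark}

\section{How little far mass matters}

Fix $R\ge2$ and $0<\varepsilon\le1$. Let
\[
V(x,s)=U(x,s+\varepsilon),\qquad \tilde u=\text{solution with datum }U(\cdot,\varepsilon)\mathbf 1_{B_R},\qquad z=V-\tilde u,\qquad \eta=\eta_R(\varepsilon).
\]
By (F1) and (F2), $0\le\tilde u\le V$, $\|z(s)\|_1\le\|z(0)\|_1=\eta$, and $\|\tilde u(0)\|_1=1-\eta$.

We want to know that little of $z$ reaches a neighborhood of the origin by time $1$. By Lemma~\ref{lem:weak}, for a test function $h\ge0$,
\[
\frac{d}{ds}\int hz=-\int(V^m-\tilde u^m)\,(-\Delta)^{\sigma/2}h ,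
\]
where $0\le V^m-\tilde u^m\le mV^{m-1}z$. If $-(-\Delta)^{\sigma/2}h\le h$, the right side is at most $\int mV^{m-1}h z$. Since $\|V(s)\|_\infty^{m-1}\le C_B^{m-1}s^{-\alpha(m-1)}$ is integrable near $s=0$, Gronwall's inequality keeps $\int hz$ bounded by a multiple of its initial value. That value is small if $h$ is small for $|x|\ge R$, where $z(0)$ lives. This controls the mass of $z$ on balls, uniformly in time. For point values at the origin such a bound is not enough: on $B_\rho$ it does not improve as $\rho\to0$. We therefore choose $h$ so that the estimate contains a second nonnegative term that sees the origin. Given an approximate identity $\rho_r$ at $0$, we solve $h+(-\Delta)^{\sigma/2}h=\rho_r$.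

\paragraph{The test functions.} For $t>0$ let $P_t$ be the density with Fourier transform $e^{-t|k|^\sigma}$. Since $\lambda\mapsto e^{-t\lambda^{\sigma/2}}$ is completely monotone, equals $1$ at $0$ and tends to $0$ at infinity, it is the Laplace transform of a probability measure on $(0,\infty)$. Putting $\lambda=|k|^2$ we see that $P_t$ is a mixture of centered Gaussians; hence $P_t$ is positive and radially nonincreasing. The same is true of
\[
G=\int_0^\infty e^{-t}P_t\,dt,\qquad\int G=1,\qquad\widehat G(k)=\frac1{1+|k|^\sigma},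
\]
where $G(0)=\infty$ is allowed. By monotonicity $\omega_N|x|^NG(x)\le\int_{B_{|x|}}G\le1$, so $G$ is finite away from $0$. We also write $G(\cdot)$ for the radial profile. For $0<r<1$ let $0\le\rho_r\in C_c^\infty(B_r)$ be radial with $\int\rho_r=1$, and let $h_r=G*\rho_r$. Then $h_r\in C_b^\infty\cap L^1$ and $h_r>0$. As $\widehat{h_r}=\widehat{\rho_r}/(1+|k|^\sigma)$ decays rapidly, we have pointwise
\begin{equation}\label{eq:resolvent}
(-\Delta)^{\sigma/2}h_r=\rho_r-h_r .
\end{equation}
Let $|y|<r<1$. If $|x|\ge R\ge2$, then $|x-y|\ge R-1\ge R/2$; if $|x|\le\rho$, then $|x-y|\le\rho+1$. Hence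
\begin{equation}\label{eq:hbounds}
h_r(x)\le\frac{2^N}{\omega_N}R^{-N}\quad(|x|\ge R),\qquad h_r(x)\ge G(\rho+1)>0\quad(|x|\le\rho).
\end{equation}

\begin{lemma}[far mass has little influence]\label{lem:far}
Let $K_0=\frac{2^N}{\omega_N}\exp\!\big(mC_B^{m-1}/(\sigma\beta)\big)$, and let $R\ge2$, $0<\varepsilon\le1$, $V$, $\tilde u$, $z$, $\eta$ be as above. For $0\le s\le1$ and $0<r<1$,
\begin{equation}\label{eq:key}
\int h_rz(s)\,dx+\int_0^s\!\!\int\rho_r\,(V^m-\tilde u^m)\,dx\,d\tau\le K_0R^{-N}\eta .
\end{equation}
Consequently, for all $\rho>0$ and $0\le s\le1$,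
\begin{equation}\label{eq:ball}
\int_{B_\rho}z(s)\,dx\le\frac{K_0}{G(\rho+1)}\,R^{-N}\eta .
\end{equation}
\end{lemma}

The point is that $K_0$ does not depend on $R$, $r$ or $\varepsilon$.

\begin{proof}
Let $g(s)=\int h_rz(s)$ and let $E(s)$ be the left side of \eqref{eq:key}. Both are continuous, and $E\ge g\ge0$ because $\tilde u\le V$. Lemma~\ref{lem:weak} for $V$ and $\tilde u$, together with \eqref{eq:resolvent}, gives
\[
E(s)=g(0)+\int_0^s\!\!\int h_r\,(V^m-\tilde u^m)\,dx\,d\tau .
\]
Since $m>1$ and $V(\cdot,\tau)\le C_B(\tau+\varepsilon)^{-\alpha}\le C_B\tau^{-\alpha}$,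
\[
V^m-\tilde u^m\le mV^{m-1}z\le B(\tau)\,z,\qquad B(\tau)=mC_B^{m-1}\tau^{-\alpha(m-1)} .
\]
Thus $E(s)\le g(0)+\int_0^sB\,g\,d\tau\le g(0)+\int_0^sB\,E\,d\tau$. By \eqref{eq:exponents} the function $B$ is integrable, with $\int_0^1B=mC_B^{m-1}/(\sigma\beta)$, and Gronwall's inequality yields $E(s)\le g(0)\exp(mC_B^{m-1}/(\sigma\beta))$. Finally $g(0)=\int_{|x|\ge R}h_r\,U(\cdot,\varepsilon)\,dx\le\frac{2^N}{\omega_N}R^{-N}\eta$ by \eqref{eq:hbounds}. This is \eqref{eq:key}; the lower bound in \eqref{eq:hbounds} then gives \eqref{eq:ball}.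
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}

Here and in the next section we use the elementary inequality
\begin{equation}\label{eq:bernoulli}
(1-\eta)^a\le1-\min\{1,a\}\,\eta\qquad(0\le\eta\le1,\ a>0),
\end{equation}
which for $a\ge1$ follows from $(1-\eta)^a\le1-\eta$, and for $a<1$ from concavity of $\eta\mapsto(1-\eta)^a$.

Let $J_0=\int_{1/2}^1s^{-\alpha m}ds$ and $\theta=\min\{1,m\sigma\beta\}$. Fix $R\ge2$ so large that
\begin{equation}\label{eq:chooseR}
K_0R^{-N}<C_B^mJ_0\,\theta .
\end{equation}

\paragraph{Claim.} For all sufficiently small $\varepsilon$ there is $s\in[\frac12,1]$ with $\|\tilde u(s)\|_\infty>C_B(1-\eta)^{\sigma\beta}s^{-\alpha}$.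

\medskip
The control of point values in \eqref{eq:key} is an average in time, which is why the claim leaves $s$ free. Suppose the claimed inequality fails for all $s\in[\frac12,1]$, for some $\varepsilon\le1$. Then $\tilde u(\cdot,s)^m\le C_B^m(1-\eta)^{m\sigma\beta}s^{-\alpha m}$ a.e., for every $s\in[\frac12,1]$. As $V^m-\tilde u^m\ge0$, we may restrict the time integral in \eqref{eq:key} (with $s=1$) to $[\frac12,1]$ and drop the first term:
\[
\int_{1/2}^1\Big(\int\rho_rV^m(x,s)\,dx-C_B^m(1-\eta)^{m\sigma\beta}s^{-\alpha m}\Big)ds\le K_0R^{-N}\eta .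
\]
Now let $r\to0$ with $\varepsilon$ fixed. The function $V$ is bounded, $V(\cdot,s)$ is continuous, and $V(0,s)=C_B(s+\varepsilon)^{-\alpha}$, so
\[
C_B^m\int_{1/2}^1\Big[(s+\varepsilon)^{-\alpha m}-(1-\eta)^{m\sigma\beta}s^{-\alpha m}\Big]ds\le K_0R^{-N}\eta .
\]
For $s\ge\frac12$ we have $(s+\varepsilon)^{-\alpha m}=s^{-\alpha m}(1+\varepsilon/s)^{-\alpha m}\ge s^{-\alpha m}(1-2\alpha m\varepsilon)$, and $(1-\eta)^{m\sigma\beta}\le1-\theta\eta$ by \eqref{eq:bernoulli}. Dividing by $\eta$,
\[
C_B^mJ_0\Big(\theta-2\alpha m\,\frac\varepsilon\eta\Big)\le K_0R^{-N}.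
\]
By \eqref{eq:ratio}, $\varepsilon/\eta\to0$ as $\varepsilon\to0$, so for small $\varepsilon$ this contradicts \eqref{eq:chooseR}. The claim is proved.

\paragraph{Prescribed mass and time.} The datum $U(\cdot,\varepsilon)\mathbf 1_{B_R}$ is admissible of mass $1-\eta$. Let $s$ be as in the claim and apply (F3) with $\mu=M/(1-\eta)$ and $\tau=s/t$. The rescaled datum $A\,U(b\,\cdot,\varepsilon)\mathbf 1_{B_R}(b\,\cdot)$ is admissible of mass $M$, and by invariance of the quotient in (F3) the $L^\infty$ norm of its solution at time $t$ exceeds $C_BM^{\sigma\beta}t^{-\alpha}$.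

\paragraph{Closeness to $M\delta_0$.} Keep $R$ fixed and let $\varepsilon\to0$. Then $\eta\to0$ and $s\in[\frac12,1]$, so by \eqref{eq:Ab} the pairs $(A,b)$ stay in a compact subset of $(0,\infty)^2$. The rescaled data have mass $M$ and are supported in a fixed ball. For every $\delta>0$ their mass outside $B_\delta$ is at most $Ab^{-N}\int_{|x|\ge b\delta}U(x,\varepsilon)\,dx$, which tends to $0$ by Lemma~\ref{lem:tail} because $b$ is bounded below. Hence they converge narrowly to $M\delta_0$.

\paragraph{Smooth data.} Let $u_0$ be one of the data just found. If $u_{0n}\to u_0$ in $L^1$, then $u_n(t)\to u(t)$ in $L^1$ by contraction. Every subsequence therefore has a further subsequence converging a.e., and so $\liminf_n\|u_n(t)\|_\infty\ge\|u(t)\|_\infty$. Take $u_{0n}=u_0*k_n$ with smooth, nonnegative, compactly supported, radially nonincreasing mollifiers $k_n$ of integral $1$. These functions lie in $C_c^\infty$ and have mass $M$. They are radially nonincreasing: by the layer-cake formula it suffices to convolve indicators of centered balls, and the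 volume of the intersection of two balls does not increase with the distance of their centers. For large $n$ they violate the bound with $C_B$ at time $t$.

\paragraph{The best constant.} $C_*<\infty$ is \eqref{eq:smoothing}. A datum as above has a quotient $\|u(t)\|_\infty\,t^\alpha\,\|u_0\|_1^{-\sigma\beta}$ larger than $C_B$, so $C_*>C_B$. \qed

\section{Proof of Theorem~\ref{thm:B}}

Here we can work at the single time $s=1$, with \eqref{eq:ball} in place of the time average, and we rescale mass without touching time.

\paragraph{Normalization.} By (F3), a rescaling with $\mu=M$, $\tau=1/t$ carries admissible data of mass $1$ to admissible data of mass $M$, time $1$ to time $t$, and $U_1$ to $U_M$. It multiplies corresponding ball integrals of $u$ and $U$ (with radii changed by the same factor), or their $L^p$ or $M^p$ norms, by equal factors. As $\rho$ in part 1 is arbitrary, we may take $M=t=1$.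

Let $R$, $\varepsilon$, $\tilde u,V,z,\eta$ be as in Lemma~\ref{lem:far}. Applying \eqref{eq:Ab} with $\mu=(1-\eta)^{-1}$, $\tau=1$, we obtain the solution
\[
\hat u(x,s)=A\,\tilde u(bx,s),\qquad b=(1-\eta)^{(m-1)\beta},\qquad A=(1-\eta)^{N(m-1)\beta-1}=(1-\eta)^{-\sigma\beta},
\]
whose datum is admissible of mass $1$. Put $\Psi(\rho)=\int_{B_\rho}F(|x|)\,dx=\int_{B_\rho}U(x,1)\,dx$.

\paragraph{Part 1.} Suppose $\int_{B_\rho}\hat u(1)\le\Psi(\rho)$. As $Ab^{-N}=(1-\eta)^{-1}$, this means
\[
\int_{B_{b\rho}}\tilde u(1)\,dx\le(1-\eta)\Psi(\rho).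
\]
Since $F$ is nonincreasing, its average over $B_\rho$ is nonincreasing in $\rho$, that is, $\Psi(\lambda\rho)\ge\lambda^N\Psi(\rho)$ for $0<\lambda\le1$. With $b^N=(1-\eta)^{\alpha(m-1)}=(1-\eta)^{1-\sigma\beta}$ we get
\[
\int_{B_{b\rho}}V(1)\,dx=\Psi\big(b\rho(1+\varepsilon)^{-\beta}\big)\ge b^N(1+\varepsilon)^{-\alpha}\Psi(\rho)\ge(1-\eta)^{1-\sigma\beta}(1-\alpha\varepsilon)\Psi(\rho).
\]
Subtract, use $(1-\eta)^{\sigma\beta}\le1-\sigma\beta\eta$ from \eqref{eq:bernoulli}, and use \eqref{eq:ball} with $b\rho\le\rho$:
\[
(1-\eta)^{1-\sigma\beta}\,(\sigma\beta\,\eta-\alpha\varepsilon)\,\Psi(\rho)\le\int_{B_{b\rho}}z(1)\,dx\le\frac{K_0}{G(\rho+1)}R^{-N}\eta .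
\]
If this held along a sequence $\varepsilon\to0$ with $R$ fixed, dividing by $\eta$ and using $\eta\to0$ and \eqref{eq:ratio} would give $\sigma\beta\,\Psi(\rho)\le K_0R^{-N}/G(\rho+1)$. This is false if $R$ was chosen large enough, depending on $\rho$. For such $R$ and all small $\varepsilon$ the datum of $\hat u$ has the required property.

\paragraph{Part 2.} We have $\|\hat u(1)\|_p=Ab^{-N/p}\|\tilde u(1)\|_p=(1-\eta)^{-\nu}\|\tilde u(1)\|_p$ with
\[
\nu=\sigma\beta+\frac{\alpha(m-1)}p=1-\alpha(m-1)\Big(1-\frac1p\Big)\in(0,1).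
\]
Suppose $\|\hat u(1)\|_p\le\|F\|_p$. By \eqref{eq:bernoulli}, $\|\tilde u(1)\|_p^p\le(1-\eta)^{\nu p}\|F\|_p^p\le(1-\theta_p\eta)\|F\|_p^p$ with $\theta_p=\min\{1,\nu p\}>0$. On the other hand,
$\|V(1)\|_p^p=(1+\varepsilon)^{-\alpha p+N\beta}\|F\|_p^p\ge(1-\alpha(p-1)\varepsilon)\|F\|_p^p$. Hence
\[
\|F\|_p^p\,\big(\theta_p\eta-\alpha(p-1)\varepsilon\big)\le\int(V^p-\tilde u^p)(1)\,dx\le p\int V^{p-1}(1)\,z(1)\,dx .
\]
Let $\rho>0$ and split the last integral at $|x|=\rho$. In $B_\rho$ use $V(\cdot,1)\le C_B$ and \eqref{eq:ball}. Outside, since $\varepsilon\le1$ and $F$ is nonincreasing, $V(x,1)\le F(|x|(1+\varepsilon)^{-\beta})\le F(2^{-\beta}\rho)$; combine this with $\|z(1)\|_1\le\eta$. The right side is at most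
\[
p\Big[C_B^{p-1}\frac{K_0R^{-N}}{G(\rho+1)}+F(2^{-\beta}\rho)^{p-1}\Big]\eta .
\]
If the inequality held along a sequence $\varepsilon\to0$ with $R$ and $\rho$ fixed, dividing by $\eta$ and using \eqref{eq:ratio} would give
\[
\theta_p\|F\|_p^p\le p\Big[C_B^{p-1}\frac{K_0R^{-N}}{G(\rho+1)}+F(2^{-\beta}\rho)^{p-1}\Big].
\]
Choose first $\rho$ large, so that the second term is small because $F\to0$ at infinity, and then $R$ large. The inequality is then false, so $\|\hat u(1)\|_p>\|F\|_p=\|U(1)\|_p$ for all small $\varepsilon$.

\paragraph{Part 3.} Since $F$ is radially nonincreasing, among sets of given measure the centered ball maximizes $\int_EU(1)$, so $\|U(1)\|_{M^p}=\sup_{\rho>0}|B_\rho|^{-1+1/p}\Psi(\rho)$. As $\Psi(\rho)\le\min\{1,C_B|B_\rho|\}$, the continuous positive function under the supremum tends to $0$ as $\rho\to0$ and as $\rho\to\infty$. Hence the supremum is attained at some $\rho_0$. Take $u_0$ from part 1 with $\rho=\rho_0$. Then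
\[
\|u(1)\|_{M^p}\ge|B_{\rho_0}|^{-1+1/p}\int_{B_{\rho_0}}u(1)\,dx>|B_{\rho_0}|^{-1+1/p}\Psi(\rho_0)=\|U(1)\|_{M^p}.
\]
\qed

\begin{thebibliography}{9}
\bibitem{PQRV} de Pablo, Quir\'os, Rodr\'iguez, V\'azquez, \emph{A general fractional porous medium equation}, Comm. Pure Appl. Math. 65 (2012).
\bibitem{V} V\'azquez, J. Eur. Math. Soc. 16 (2014).
\bibitem{VV} Juan Luis V\'azquez, Bruno Volzone, \emph{Optimal estimates for Fractional Fast diffusion equations}, arXiv:1310.3218 (2013).
\end{thebibliography}

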